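
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem*{question}{Question}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Relations among diagonal matrices in the homology of $GL_2(\mathbb Z[\frac1\ell,\xi_\ell])$ and in its \'etale model}


\begin{abstract}
Let $\ell$ be a regular odd prime and $R=\mathbb Z[\frac1\ell,\xi_\ell]$. Block sum makes the mod $\ell$ homology of the groups $GL_m(R)$, $m\ge0$, into a bigraded algebra $A$. The \'etale approximation maps $A$ onto a bigraded algebra $A^{\mathrm{\acute{e}t}}$ that is generated by its rank one part. We show that the restriction of this map to the subalgebra of $A$ generated by rank one need not be injective. It fails to be injective whenever $R$ has a nontrivial ideal class, for instance for $\ell=23$, and the failure occurs already in rank two. The proof compares the tori of $SL_2(R)$ indexed by $\mathrm{Pic}(R)$ in two ways: by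 Hecke operators, and by Farrell cohomology just below the virtual cohomological dimension.
\end{abstract}

\section{The question and the answer}

\subsection{The question}

Let $\ell$ be a regular odd prime, that is, one that does not divide the class number of $\mathbb Q(\xi_\ell)$, where $\xi_\ell\in\mathbb C$ is a primitive $\ell$-th root of unity. Put
\[
R=\mathbb Z[\tfrac1\ell,\xi_\ell],\qquad k=\mathbb F_\ell,\qquad GL_m=GL_m(R),
\]
and let $GL_1^{\times m}\subset GL_m$ be the diagonal subgroup. Homology and cohomology have coefficients in $k$ unless others are shown. Block sum $GL_m\times GL_{m'}\to GL_{m+m'}$ and the K\"unneth isomorphism turn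
\[
A=\bigoplus_{m,p\ge0}A_{pm},\qquad A_{pm}=H_p(GL_m),
\]
into a bigraded algebra with homological degree $p$ and rank $m$. Dwyer and Friedlander \cite{DF} define an \'etale model $BGL_m^{\mathrm{\acute{e}t}}$ of $BGL_m(R)$; its description is recalled in Section~\ref{sec:etale}. Block sum again gives a bigraded algebra
\[
A^{\mathrm{\acute{e}t}}=\bigoplus_{m,p}H_p(BGL_m^{\mathrm{\acute{e}t}}),
\]
and the \'etale approximation maps $f:BGL_m(R)\to BGL_m^{\mathrm{\acute{e}t}}$ induce a homomorphism of bigraded algebras $f_*:A\to A^{\mathrm{\acute{e}t}}$. Finally let $T=\bigoplus_mH_*(GL_1^{\times m})$, the tensor algebra on its rank one part, and let $\iota_*:T\to A$ be induced by the inclusions of the diagonal subgroups.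

For a bigraded algebra $B$ of this kind let $KB\subseteq B$ be the subalgebra generated by the rank one part $B_{*1}$. Then $KT=T$ and $KA$ is the image of $\iota_*$. The restriction of $f_*$ is a map $Kf_*:KA\to KA^{\mathrm{\acute{e}t}}$. The following facts are known: $f_*$ and $f_*\iota_*$ are surjective; $f_*$ is bijective in rank $1$; $A^{\mathrm{\acute{e}t}}$ is generated by its rank one part, so that $KA^{\mathrm{\acute{e}t}}=A^{\mathrm{\acute{e}t}}$; and $f_*$ is not an isomorphism.

\begin{question}[Anton \cite{Anton}]
Is $Kf_*:KA\to KA^{\mathrm{\acute{e}t}}= A^{\mathrm{\acute{e}t}}$ an isomorphism?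
\end{question}

Since $Kf_*$ is onto, the question is whether $\iota_*$ and $f_*\iota_*$ have the same kernel. In words: does every relation among diagonal matrices that holds in the homology of the \'etale model already hold in the homology of $GL_m(R)$? In rank one there are no relations at all. In rank two one relation is evident on both sides: conjugation by a permutation matrix exchanges the two diagonal entries. One might guess that the answer is yes, so that the defect of $f_*$ lies entirely outside the part of the homology that comes from units. The answer is no.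

\subsection{The result}\label{subsec:result}

Let $F=\mathbb Q(\xi_\ell)$, $O=\mathbb Z[\xi_\ell]$ and $\pi=1-\xi_\ell$. The ideal $\mathfrak p=\pi O$ is the only prime of $O$ over $\ell$, its residue field is $\mathbb F_\ell$, and $R=O[1/\pi]$. Since $\mathfrak p$ is principal, $\mathrm{Pic}(R)=\mathrm{Pic}(O)$. Put
\[
r=\frac{\ell+1}2,\qquad d=3r-3=\frac{3(\ell-1)}2 .
\]
The field $F$ has $r-1$ complex places and no real ones, so $O^*$ has rank $r-2$ and
\[
R^*\cong\mu_{2\ell}\times\mathbb Z^{r-1}.
\]
Let $x\in H^2(R^*)$ be the mod $\ell$ first Chern class of the character $R^*\subset\mathbb C^*$, and let $y^{(1)},\dots,y^{(r)}$ be a basis of $H^1(R^*)=\mathrm{Hom}(R^*,k)$. As $\ell$ is odd,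
\[
H^*(R^*)=k[x]\otimes\Lambda(y^{(1)},\dots,y^{(r)}).
\]
We write $y_J=\prod_{j\in J}y^{(j)}$ for $J\subseteq[r]=\{1,\dots,r\}$, with the factors in increasing order. Let
\[
\mathrm{top}=x^{r-2}y_{[r]}\in H^{3r-4}(R^*)=H^{d-1}(R^*),
\]
and let $z\in H_{d-1}(R^*)$ be the functional with value $1$ on $\mathrm{top}$ and $0$ on all other monomials $x^ky_J$. In degree $d-1$ the span of the monomials with $|J|<r$ does not depend on the basis $(y^{(j)})$. A change of basis therefore changes $\mathrm{top}$ and $z$ only by nonzero scalars.

Under the multiplication $R^*\times R^*\to R^*$ the class $x$ pulls back to $x\otimes1+1\otimes x$, because $c_1$ of a product of characters is the sum of their $c_1$; the same holds for the homomorphisms $y^{(j)}$. So $x$ and $y^{(j)}$ are primitive, and inversion on $R^*$ multiplies $x^ky_J$ by $(-1)^{k+|J|}$. In particular $\mathrm{top}$ and $z$ are invariant under inversion. Let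
\[
\theta:R^*\to SL_2(R),\qquad \theta(u)=\mathrm{diag}(u,u^{-1}).
\]

\begin{theorem}\label{thm:A}
Let $\ell$ be a regular odd prime with $\mathrm{Pic}(R)\ne0$. Then $Kf_*$ is not injective. Precisely, in rank $2$ and every homological degree $p\ge\frac{3\ell-5}2$,
\[
\dim\ker(Kf_*)_{p,2}\ \ge\ \dim H_{p-\frac{3\ell-5}2}(R^*;\mathbb F_\ell)\ >\ 0 .
\]
\end{theorem}

Here $\frac{3\ell-5}2=d-1$. The lowest kernel element found is the image of $z$ under $u\mapsto\mathrm{diag}(u,u^{-1})\in GL_2(R)$. That it is nonzero rests on the following theorem, which does not need regularity.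

\begin{theorem}\label{thm:B}
Let $\ell$ be an odd prime, regular or not. If $\mathrm{Pic}(R)\ne0$, then $\theta_*z\ne0$ in $H_{d-1}(SL_2(R);\mathbb F_\ell)$.
\end{theorem}

\begin{corollary}\label{cor:23}
For $\ell=23$ the map $Kf_*$ is not injective in rank $2$ and homological degree $32$. More generally $Kf_*$ fails to be an isomorphism for every regular prime $\ell\ge23$.
\end{corollary}

\begin{proof}[Proof from Theorem \ref{thm:A}]
Kummer's criterion says that $\ell$ is regular if and only if it divides none of the numerators of the Bernoulli numbers $B_2,B_4,\dots,B_{\ell-3}$. For $\ell=23$ these numerators, for $B_2,\dots,B_{20}$, are up to sign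
\[
1,\ 1,\ 1,\ 1,\ 5,\ 691,\ 7,\ 3617,\ 43867,\ 174611 .
\]
Since $691\equiv1$, $3617\equiv6$, $43867\equiv6$ and $174611\equiv18$ modulo $23$, none is divisible by $23$, and $23$ is regular.

The field $E=\mathbb Q(\sqrt{-23})\subset F=\mathbb Q(\xi_{23})$ has class number $3$ (the reduced binary quadratic forms of discriminant $-23$ are $(1,1,6)$ and $(2,\pm1,3)$). Let $E'$ be its Hilbert class field, unramified of degree $3$ over $E$. The extension $F/E$ is totally ramified over $23$, so $E'\cap F=E$. Hence $E'F/F$ is an unramified abelian extension of degree $3$. By class field theory $\mathrm{Pic}(R)=\mathrm{Pic}(O)\ne0$, and Theorem~\ref{thm:A} applies in degrees $p\ge\frac{3\cdot23-5}2=32$.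

By Masley and Montgomery \cite{MM}, the primes $\ell$ for which $\mathbb Q(\xi_\ell)$ has class number $1$ are exactly those with $\ell\le19$. So $\mathrm{Pic}(R)\neq0$ for every prime $\ell\ge23$.
\end{proof}

For $\ell\le19$ we have $\mathrm{Pic}(R)=0$, and the method gives no conclusion. In particular $\mathrm{Pic}(R)\ne0$ forces $\ell\ne3$; this can be seen directly, as $\mathbb Z[\xi_3]$ is Euclidean.

\subsection{The idea}\label{subsec:idea}

\paragraph{What the \'etale model does not see.}
In rank two it is convenient to use the coordinates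
\[
\varphi:R^*\times R^*\to GL_1\times GL_1,\qquad \varphi(s,u)=(su,su^{-1}).
\]
They separate the scalar $s$ from the torus element $\theta(u)$; exchanging the diagonal entries becomes $u\mapsto u^{-1}$. This symmetry alone allows all monomials $x^ky_J$ in $u$ with $k+|J|$ even. The \'etale model allows fewer. We illustrate this with a computation that is proved in general in Section~\ref{sec:etale}.

\begin{example}\label{ex:3}
Let $\ell=3$, so $r=2$, $R^*\cong\mu_6\times\mathbb Z$ and $\mathrm{top}=y^{(1)}y^{(2)}$. The ring $H^*(BGL_2^{\mathrm{\acute{e}t}})$ is generated by $c_1,c_2$ and classes $e_1^{(j)},e_2^{(j)}$ for $j=1,2$, of degrees $2,4,1,3$. Restricted along $u\mapsto\mathrm{diag}(u,u^{-1})$ they become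
\[
c_1\mapsto0,\qquad c_2\mapsto-x^2,\qquad e_1^{(j)}\mapsto0,\qquad e_2^{(j)}\mapsto-2xy^{(j)} .
\]
The subring generated by the images is zero in degree $2$. So $y^{(1)}y^{(2)}$, although invariant under inversion, is not in it, and the image of the class $z\in H_2(R^*)$ dual to $y^{(1)}y^{(2)}$ in $H_2(BGL_2^{\mathrm{\acute{e}t}})$ is $0$. Whether its image in $H_2(GL_2(R))$ is $0$ is another matter, on which the \'etale model is silent.
\end{example}

In general every exterior generator $y^{(j)}$ in the \'etale image brings its own factor $x$, so the image contains only monomials with $k\ge|J|$. The monomials allowed by symmetry but not seen by the model have $k\le|J|-2$. Their degree $2k+|J|$ is at most $3|J|-4\le3r-4$, with equality only for $x^{r-2}y_{[r]}=\mathrm{top}$. Thus $z$ is dual to the invisible monomial of highest degree.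

\paragraph{Why the highest degree.}
The group $\Gamma=SL_2(R)$ has virtual cohomological dimension $d=3r-3$. Above degree $d$ its cohomology equals its Farrell cohomology, which is computed, mod $\ell$, from the subgroups of order $\ell$ and their normalizers. The class $\mathrm{top}$ lives in degree $d-1$, two degrees below this range. There, the obstruction to lifting a Farrell class to an ordinary class lies in a single group: with $D$ the dualizing module of $\Gamma$, there is an exact sequence
\[
H^{d-1}(\Gamma)\to\hat H^{d-1}(\Gamma)\to H_0(\Gamma;D\otimes k),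
\]
and the last term turns out to be at most one-dimensional. So among any two independent Farrell classes some nontrivial combination lifts. This is where the ideal classes enter.

\paragraph{The case of class number three.}
Suppose $\mathrm{Pic}(R)=\{1,c,c^{-1}\}$. Each decomposition $R^2=M\oplus M'$ into rank one modules gives a torus $\{(u,u^{-1})\}\cong R^*$ in $\Gamma$. Up to conjugacy and inversion there are two: one for $M$ free and one for $[M]=c$. Let $z(1)=\theta_*z$ and $z(c)$ be the images of $z$ in $H_{d-1}(\Gamma)$. Correspondingly $\hat H^{d-1}(\Gamma)$ contains two independent classes $t_1,t_c$, which restrict to $\mathrm{top}$ on one torus and to $0$ on the other. Some combination $\lambda_1t_1+\lambda_ct_c\ne0$ comes from an ordinary class $\kappa\in H^{d-1}(\Gamma)$. As $\langle\kappa,z(1)\rangle=\lambda_1$ and $\langle\kappa,z(c)\rangle=\lambda_c$, \emph{at least one of $z(1)$, $z(c)$ is nonzero}.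

But only $z(1)$ comes from diagonal matrices. To relate $z(c)$ to $z(1)$ we use the composite of a Hecke operator at a prime in the class $c$ and one at a prime in the class $c^{-1}$. It maps $z(1)$ to $2z(1)+2z(c)$. Hence $z(1)=0$ would force $z(c)=0$, and therefore $z(1)\ne0$.

\paragraph{Plan.}
Section~\ref{sec:etale} treats the \'etale model, the only place where regularity is used. Section~\ref{sec:GL} passes from $SL_2$ to $GL_2$ and deduces Theorem~\ref{thm:A} from Theorem~\ref{thm:B}. Section~\ref{sec:hecke} contains the Hecke operators, Section~\ref{sec:farrell} the Farrell cohomology, and Section~\ref{sec:coinv} the bound on $H_0(\Gamma;D\otimes k)$.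

\section{What the \'etale model sees in rank two}\label{sec:etale}

In this section $\ell$ is regular. We use the following facts about the model from \cite{DF}. Since $\ell$ is regular, a wedge $W$ of $r$ circles is a good mod $\ell$ model of the \'etale type of $R$. The space $BGL_m^{\mathrm{\acute{e}t}}$ is the space of sections of a fibration $E_m\to W$ with fiber the $\ell$-completion $BU(m)^\wedge_\ell$. The group $\pi_1W$ acts on the fiber through the cyclotomic character, hence trivially on mod $\ell$ cohomology because $\xi_\ell\in R$. Block sum comes from fiberwise maps $E_m\times_WE_{m'}\to E_{m+m'}$. The composite of $f$ with evaluation at the base point of $W$, given by $R\subset\mathbb C$, is the completion of the map $BGL_m(R)\to BGL_m(\mathbb C)^{\mathrm{top}}\simeq BU(m)$.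

\paragraph{Characteristic classes.}
Since $W$ is one-dimensional, the Serre spectral sequence of $E_m\to W$ gives exact sequences
\[
0\to H^1(W;H^{2i-1}(BU(m)))\to H^{2i}(E_m)\to H^{2i}(BU(m))\to0 ,
\]
whose first term vanishes. So restriction to the fiber is an isomorphism in even degrees, and the same holds for $E_m\times_WE_{m'}$. The Chern classes therefore extend uniquely to classes $c_i\in H^{2i}(E_m)$, and the Whitney formula for $E_m\times_WE_{m'}\to E_{m+m'}$ holds, because it holds on the fiber.

Let $\mathrm{ev}:BGL_m^{\mathrm{\acute{e}t}}\times W\to E_m$ be evaluation of sections, and let $\eta_1,\dots,\eta_r$ be the basis of $H^1(W)$ dual to the circles. Define $c_i$ and $e_i^{(j)}$ in $H^*(BGL_m^{\mathrm{\acute{e}t}})$, of degrees $2i$ and $2i-1$, by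
\begin{equation}\label{eq:ev}
\mathrm{ev}^*c_i=c_i\otimes1+\sum_{j=1}^re_i^{(j)}\otimes\eta_j .
\end{equation}
Thus $c_i\in H^{2i}(BGL_m^{\mathrm{\acute{e}t}})$ is the pullback of the Chern class under evaluation at the base point.

\begin{lemma}\label{lem:etcoh}
$H^*(BGL_m^{\mathrm{\acute{e}t}})$ is a free $k[c_1,\dots,c_m]$-module on the square-free monomials in the $e_i^{(j)}$, $1\le i\le m$, $1\le j\le r$. In particular it is generated as an algebra by the $c_i$ and $e_i^{(j)}$.
\end{lemma}

\begin{proof}
Evaluation at the base point is a fibration $BGL_m^{\mathrm{\acute{e}t}}\to BU(m)^\wedge_\ell$ over a simply connected space. Its fiber is $\prod_{j=1}^rF_j$, where $F_j$ is the space of sections over the $j$-th circle with prescribed value at the base point. Cut the circle open. Over $[0,1]$ the fibration $E_m$ becomes trivial up to fiberwise equivalence, and $F_j$ becomes the space of paths in $BU(m)^\wedge_\ell$ between two fixed points $b,b'$. So $F_j\simeq\Omega BU(m)^\wedge_\ell\simeq U(m)^\wedge_\ell$.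

We restrict $e_i^{(j)}$ to the fiber. On $\prod_{j'}F_{j'}\times(\text{circle }j)$ the map $\mathrm{ev}$ factors through the projection to $F_j\times(\text{circle }j)$. So the restriction of $e_i^{(j)}$ is pulled back along the projection $\prod_{j'}F_{j'}\to F_j$ from a class on $F_j$. This class is obtained by pulling $c_i\in H^{2i}(BU(m)^\wedge_\ell,\{b,b'\})=H^{2i}(BU(m))$ back under the evaluation map
\[
F_j\times([0,1],\{0,1\})\to(BU(m)^\wedge_\ell,\{b,b'\}).
\]
Concatenating with a fixed path from $b'$ to $b$ identifies $F_j$ with the loop space, and the fixed path contributes nothing in cohomological degree $2i\ge2$. So the class is, up to sign, the suspension of $c_i$. The suspensions of $c_1,\dots,c_m$ freely generate the exterior algebra $H^*(U(m))$. By the K\"unneth formula the square-free monomials in the $e_i^{(j)}$ restrict to a basis of the cohomology of the fiber, and the Leray--Hirsch theorem gives the claim.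
\end{proof}

In rank one, $f^*c_1=x$ by the description of $f$ at the base point. By Lemma~\ref{lem:etcoh} the $e_1^{(j)}$ form a basis of $H^1(BGL_1^{\mathrm{\acute{e}t}})$. Since $f_*$ is bijective in rank $1$, the classes $f^*e_1^{(j)}$ form a basis of $H^1(R^*)$. We take this basis as $y^{(1)},\dots,y^{(r)}$. By Section~\ref{subsec:result} this choice affects $z$ only by a nonzero scalar.

\begin{lemma}\label{lem:kill}
For every $a\in H_*(R^*)$ we have $f_*\iota_*\varphi_*(a\otimes z)=0$ in $H_*(BGL_2^{\mathrm{\acute{e}t}})$.
\end{lemma}

\begin{proof}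
Because $f_*$ is an algebra homomorphism, the pullback of a class from $BGL_2^{\mathrm{\acute{e}t}}$ to $GL_1\times GL_1$ can be computed through block sum of two rank one models. Evaluation of sections is compatible with block sum. So, with subscripts $1,2$ for the classes of the two factors, the Whitney formula and \eqref{eq:ev} show that $\mathrm{ev}^*c_2$ pulls back to
\[
\Bigl(x_1+\sum_jy_1^{(j)}\eta_j\Bigr)\Bigl(x_2+\sum_jy_2^{(j)}\eta_j\Bigr)
=x_1x_2+\sum_j\bigl(x_1y_2^{(j)}+x_2y_1^{(j)}\bigr)\eta_j ,
\]
since $\eta_j\eta_{j'}\in H^2(W)=0$. Likewise $\mathrm{ev}^*c_1$ pulls back to the sum of the two factors. So the pullbacks are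
\[
c_1\mapsto x_1+x_2,\quad c_2\mapsto x_1x_2,\quad e_1^{(j)}\mapsto y_1^{(j)}+y_2^{(j)},\quad e_2^{(j)}\mapsto x_1y_2^{(j)}+x_2y_1^{(j)} .
\]
Write $X,Y^{(j)}$ for the classes in the variable $s$ and $x,y^{(j)}$ for those in $u$. By primitivity $\varphi^*$ sends $x_1,x_2$ to $X+x,X-x$ and $y_1^{(j)},y_2^{(j)}$ to $Y^{(j)}+y^{(j)},Y^{(j)}-y^{(j)}$. Since
\[
(X+x)(Y^{(j)}-y^{(j)})+(X-x)(Y^{(j)}+y^{(j)})=2XY^{(j)}-2xy^{(j)},
\]
we obtain
\[
c_1\mapsto2X,\qquad c_2\mapsto X^2-x^2,\qquad e_1^{(j)}\mapsto2Y^{(j)},\qquad e_2^{(j)}\mapsto2XY^{(j)}-2xy^{(j)} .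
\]
All four lie in $H^*(R^*)\otimes\mathcal Z$ with $\mathcal Z=\mathrm{span}\{x^ky_J:k\ge|J|\}$. This is a subalgebra, since $x^ky_J\cdot x^{k'}y_{J'}$ is $0$ or $\pm x^{k+k'}y_{J\cup J'}$ with $|J\cup J'|=|J|+|J'|$. By Lemma~\ref{lem:etcoh} the whole image of $H^*(BGL_2^{\mathrm{\acute{e}t}})$ lies in $H^*(R^*)\otimes\mathcal Z$. The functional $z$ is dual to $x^{r-2}y_{[r]}$ and $r-2<r$, so $z$ vanishes on $\mathcal Z$. Therefore $f_*\iota_*\varphi_*(a\otimes z)$ pairs to $0$ with all of $H^*(BGL_2^{\mathrm{\acute{e}t}})$, and it is $0$.
\end{proof}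

\section{From $SL_2$ to $GL_2$}\label{sec:GL}

\begin{proof}[Proof of Theorem \ref{thm:A} from Theorem \ref{thm:B}]
Let $Q=R^*/(R^*)^2$, a finite $2$-group, and let $N$ be the kernel of the surjection $GL_2(R)\to Q$, the determinant modulo squares. If $\det g=s^2$, then $s^{-1}g\in SL_2(R)$; so $N=R^*\cdot SL_2(R)$ is the quotient of $R^*\times SL_2(R)$ by a central subgroup of order $2$. Since $\ell$ is odd, the quotient map induces an isomorphism on mod $\ell$ homology. Moreover $H_*(GL_2(R))=H_*(N)_Q$, because $|Q|$ is prime to $\ell$. The group $Q$ acts trivially on the scalars $R^*$, hence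
\[
H_*(GL_2(R))\cong H_*(R^*)\otimes H_*(SL_2(R))_Q .
\]
The elements of $Q$ are represented by the matrices $\mathrm{diag}(v,1)$, $v\in R^*$. These commute with $\theta(R^*)$, so $\theta_*z$ is $Q$-invariant. Invariants map isomorphically to coinvariants, again because $|Q|$ is prime to $\ell$. By Theorem~\ref{thm:B} the class $[\theta_*z]\in H_*(SL_2(R))_Q$ is nonzero.

Since $\varphi(s,u)$ is the diagonal matrix $s\,\theta(u)$, the element $\iota_*\varphi_*(a\otimes z)$ corresponds to $a\otimes[\theta_*z]$. So $a\mapsto\iota_*\varphi_*(a\otimes z)$ is injective on $H_*(R^*)$. Its values lie in $KA$, which in rank $2$ is the image of $H_*(GL_1\times GL_1)$, and by Lemma~\ref{lem:kill} they lie in $\ker Kf_*$. It raises degree by $d-1=\frac{3\ell-5}2$. Finally $H_i(R^*)\ne0$ for all $i\ge0$, since $\mu_\ell$ is a direct factor of $R^*$.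
\end{proof}

It remains to prove Theorem~\ref{thm:B}. From now on $\ell$ is any odd prime, regular or not, until further hypotheses are stated.

\section{Tori and Hecke operators}\label{sec:hecke}

The torus $\theta(R^*)$ belongs to the decomposition of $R^2$ into two free modules. We want to compare it with the tori of the other decompositions. Conjugation in $SL_2(R)$ cannot do this, so we use correspondences, which pass through lattices that need not be free.

\subsection{The classes $z_L(b)$}

For an $R$-lattice $L\subset F^2$ of rank $2$ let $\Gamma(L)=\{g\in SL_2(F):gL=L\}$. Recall Steinitz's theorem: $L\cong M_1\oplus M_2$ with $M_1,M_2$ of rank one, $L$ is determined up to isomorphism by $[\Lambda^2L]=[M_1][M_2]\in\mathrm{Pic}(R)$, and $M_1$ can be chosen in any class.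

Given a decomposition $L=M_1\oplus M_2$ into rank one modules, let $u\in R^*$ act by $(u,u^{-1})$. This is a homomorphism $R^*\to\Gamma(L)$, and we consider the image of $z$ in $H_{d-1}(\Gamma(L))$. Let $L=M_1'\oplus M_2'$ be another decomposition with $M_1\cong M_1'$. Then also $M_2\cong M_2'$, because $M_1\otimes M_2\cong\Lambda^2L\cong M_1'\otimes M_2'$. So some $g\in GL(L)$ carries one decomposition to the other, and after rescaling $g$ on $M_2$ by a unit we have $\det g=1$. Thus the two homomorphisms $R^*\to\Gamma(L)$ are conjugate in $\Gamma(L)$, and the image of $z$ depends only on $L$ and $b=[M_1]$. We denote it by $z_L(b)$. It is defined for every $b\in\mathrm{Pic}(R)$, and $\theta_*z=z_{R^2}(1)$. Two properties follow at once: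
\begin{itemize}
\item[(i)] $z_L(b)=z_L([\Lambda^2L]\,b^{-1})$, because exchanging $M_1$ and $M_2$ composes the torus with inversion and $z$ is inversion invariant.
\item[(ii)] An $R$-isomorphism $L\cong L'$ carries $z_L(b)$ to $z_{L'}(b)$.
\end{itemize}

\subsection{Hecke operators}

Let $\mathfrak q$ be a nonzero prime of $R$ and let $L'\subset L$ with $L/L'\cong R/\mathfrak q$. Such $L'$ contain $\mathfrak qL$ and correspond to lines in the plane $L/\mathfrak qL$ over the field $R/\mathfrak q$. The group $\Gamma(L)$ permutes them transitively: for $L=M_1\oplus M_2$ the elementary automorphisms given by $\mathrm{Hom}(M_1,M_2)$ and $\mathrm{Hom}(M_2,M_1)$ surject onto those of $M_1/\mathfrak q\oplus M_2/\mathfrak q$, since $M_1,M_2$ are projective, and the latter generate $SL_2(R/\mathfrak q)$. As $R/\mathfrak q$ is finite, $\Gamma(L)\cap\Gamma(L')$ has finite index in $\Gamma(L)$, and we can define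
\[
\tau:H_*(\Gamma(L))\xrightarrow{\ \mathrm{tr}\ }H_*(\Gamma(L)\cap\Gamma(L'))\longrightarrow H_*(\Gamma(L')).
\]

\begin{lemma}\label{lem:hecke}
$\tau z_L(b)=z_{L'}(b)+z_{L'}([\mathfrak q]b)$.
\end{lemma}

\begin{proof}
Let $L=M_1\oplus M_2$ with $[M_1]=b$ and let $\Theta\cong R^*$ be the corresponding torus in $\Gamma(L)$. By the double coset formula, $\tau z_L(b)$ is a sum over the $\Theta$-orbits of lattices $L''=gL'$, $g\in\Gamma(L)$. The term of $L''$ is obtained by transferring $z$ from $\Theta$ to the stabilizer $\Theta_{L''}$, mapping to $H_*(\Gamma(L''))$, and applying the isomorphism $\Gamma(L'')\cong\Gamma(L')$ given by conjugation with $g^{-1}$.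

The coordinate lines of $L/\mathfrak qL$ are fixed by $\Theta$. They correspond to $L''=M_1\oplus\mathfrak qM_2$ and $L''=\mathfrak qM_1\oplus M_2$, whose terms are, by (ii), $z_{L'}(b)$ and $z_{L'}([\mathfrak q]b)$.

Any other $L''$ corresponds to the graph of an isomorphism $M_1/\mathfrak q\to M_2/\mathfrak q$. If $u\in R^*$ preserves it, then $u^2\equiv1$ modulo $\mathfrak q$. Now $1-\xi_\ell^2$ is a unit of $R$, so $\xi_\ell\notin\Theta_{L''}$. The torsion subgroup of $R^*$ is $\mu_{2\ell}$; hence the finite index subgroup $\Theta_{L''}$ is $\mathbb Z^{r-1}$ times a group of order dividing $2$. Its mod $\ell$ homology vanishes above degree $r-1$. Since $3r-4>r-1$, we have $H_{d-1}(\Theta_{L''})=0$ and the term is $0$.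
\end{proof}

The inequality $3r-4>r-1$ is the reason why the unwanted terms disappear; the argument would not apply to a class of degree at most $r-1$, such as the dual of $y^{(1)}y^{(2)}$ for $r\ge3$.

\begin{proposition}\label{prop:hecke}
If $\theta_*z=z_{R^2}(1)=0$, then $z_{R^2}(c)=0$ for all $c\in\mathrm{Pic}(R)$.
\end{proposition}

\begin{proof}
Every ideal class contains infinitely many primes, so there are primes $\mathfrak q\in c$ and $\mathfrak q'\in c^{-1}$ of $R$. Choose $R^2=L\supset L'\supset L''$ with quotients $R/\mathfrak q$ and $R/\mathfrak q'$, and let $\tau,\tau'$ be the two Hecke operators. Then $[\Lambda^2L'']=cc^{-1}=1$, so $L''\cong R^2$ by Steinitz. Lemma~\ref{lem:hecke}, applied twice, gives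
\[
\tau'\tau z_L(1)=\tau'\bigl(z_{L'}(1)+z_{L'}(c)\bigr)=z_{L''}(1)+z_{L''}(c^{-1})+z_{L''}(c)+z_{L''}(1).
\]
By (i), $z_{L''}(c^{-1})=z_{L''}(c)$. So $z_L(1)=0$ implies
\[
0=2z_{L''}(1)+2z_{L''}(c).
\]
By (ii), $z_{L''}(1)=0$. As $\ell$ is odd, $z_{L''}(c)=0$, and by (ii) again $z_{R^2}(c)=0$.
\end{proof}

\section{Farrell cohomology just below the virtual dimension}\label{sec:farrell}

Let $\Gamma=SL_2(R)$. By Proposition~\ref{prop:hecke} it suffices to find one $c$ with $z_{R^2}(c)\ne0$. For this we need cohomology classes of $\Gamma$ with prescribed restrictions to the tori. Farrell cohomology supplies candidates, and an exact sequence tells which of them come from ordinary classes.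

We recall the definitions \cite[Ch.~X]{Brown}. Let $G$ be a group with $\mathrm{vcd}\,G<\infty$. A complete resolution of $G$ is an acyclic complex $\mathcal F=(\mathcal F_i)_{i\in\mathbb Z}$ of projective $\mathbb ZG$-modules that agrees in sufficiently high degrees with a projective resolution $P$ of $\mathbb Z$. Then $\hat H^i(G;M)=H^i(\mathrm{Hom}_G(\mathcal F,M))$. A chain map $\mathcal F\to P$ that is the identity in high degrees induces the canonical map $H^i(G;M)\to\hat H^i(G;M)$, which is an isomorphism for $i>\mathrm{vcd}\,G$. A complete resolution of $G$ restricts to one of any subgroup, so the canonical map commutes with restriction.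

\subsection{Subgroups of order $\ell$}

Let $\mathcal P=\mathrm{Pic}(R)/(c\sim c^{-1})$, a finite set. For $c\in\mathcal P$ choose a decomposition $R^2=M_1\oplus M_2$ with $[M_1]$ in the class $c$, and let $\Theta_c\cong R^*$ be its torus in $\Gamma$.

\begin{lemma}\label{lem:orderl}
The subgroups of order $\ell$ in $\Gamma$ are, up to conjugacy, the $\ell$-torsion subgroups of the $\Theta_c$, one for each $c\in\mathcal P$. The centralizer of the $\ell$-torsion subgroup of $\Theta_c$ is $\Theta_c$. Its normalizer $N_c$ either equals $\Theta_c$ or contains it with index $2$, the nontrivial coset acting on $\Theta_c$ by inversion. Elementary abelian $\ell$-subgroups of $\Gamma$ have rank at most $1$.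
\end{lemma}

\begin{proof}
Let $g\in\Gamma$ have order $\ell$. Its eigenvalues are $\xi_\ell^{i}$ and $\xi_\ell^{-i}$. Here $\ell\nmid i$, since a unipotent matrix of finite order in characteristic $0$ is trivial. As $\xi_\ell^i-\xi_\ell^{-i}\in R^*$, the projections to the eigenspaces, $\pm(g-\xi_\ell^{\mp i})/(\xi_\ell^i-\xi_\ell^{-i})$, have entries in $R$. So $R^2=M_1\oplus M_2$ with $g$ acting by $\xi_\ell^i$ and $\xi_\ell^{-i}$, and $\langle g\rangle$ is the image of $\mu_\ell$ in the torus of this decomposition. Conversely $\langle g\rangle$ determines the unordered pair $\{M_1,M_2\}$.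

Since $[M_2]=[M_1]^{-1}$ and since, as seen in Section~\ref{sec:hecke}, decompositions with isomorphic first summands are conjugate under $\Gamma$, the conjugacy classes of these subgroups correspond bijectively to $\mathcal P$. An element of $\Gamma$ that commutes with $g$ preserves $M_1$ and $M_2$ and acts on each by a unit, so the centralizer is the torus. An element of the normalizer permutes $\{M_1,M_2\}$. If it preserves both, it lies in the torus; if it exchanges them, it conjugates $(u,u^{-1})$ to $(u^{-1},u)$. Finally, an elementary abelian $\ell$-subgroup containing $g$ lies in the torus, which is isomorphic to $R^*$ and so has $\ell$-torsion $\mu_\ell$.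
\end{proof}

Now $\Gamma$ has finite virtual cohomological dimension (see Section~\ref{subsec:dual}). By \cite[Cor.~X.7.4]{Brown}, since elementary abelian $\ell$-subgroups have rank at most $1$, restriction is an isomorphism from $\hat H^*(\Gamma;\mathbb Z)_{(\ell)}$ to $\prod_{c\in\mathcal P}\hat H^*(N_c;\mathbb Z)_{(\ell)}$. The five lemma for the coefficient sequence $0\to\mathbb Z\xrightarrow{\ell}\mathbb Z\to k\to0$ gives the same with coefficients $k$. In degree $d-1$ we get
\begin{equation}\label{eq:brown}
\hat H^{d-1}(\Gamma)\cong\prod_{c\in\mathcal P}\hat H^{d-1}(N_c)=\prod_{c\in\mathcal P}H^{d-1}(N_c)=\prod_{c\in\mathcal P}H^{d-1}(\Theta_c)^{N_c/\Theta_c}.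
\end{equation}
The first equality holds because $\mathrm{vcd}\,N_c=\mathrm{vcd}\,R^*=r-1<3r-4=d-1$, the second because $[N_c:\Theta_c]\le2$ is prime to $\ell$. Let $t_c\in\hat H^{d-1}(\Gamma)$ be the element with $c$-component $\mathrm{top}$ and all other components $0$; it exists since $\mathrm{top}$ is inversion invariant. The classes $t_c$, $c\in\mathcal P$, are linearly independent.

\subsection{The dualizing module}\label{subsec:dual}

Let $X=(\mathbb H^3)^{r-1}$, the symmetric space of $\mathrm{Res}_{F/\mathbb Q}SL_2$, a group of $\mathbb Q$-rank $1$. Let $\bar X$ be its Borel--Serre bordification. It is a contractible manifold with boundary, of dimension $3(r-1)=d$, with an action of $SL_2(F)$, and arithmetic subgroups act on it properly with compact quotient. Its boundary $\partial\bar X$ is the disjoint union of contractible pieces, open and closed in $\partial\bar X$, indexed by the proper parabolic $F$-subgroups, that is, by $\mathbb P^1(F)$.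

Let $F_{\mathfrak p}$ be the completion of $F$ at $\mathfrak p$, with ring of integers $O_{\mathfrak p}$, and let $\mathcal T$ be the tree of $SL_2(F_{\mathfrak p})$. Its vertices are the homothety classes of $O_{\mathfrak p}$-lattices in $F_{\mathfrak p}^2$; two are joined by an edge if they have representatives $\Lambda\supset\Lambda'\supset\pi\Lambda$ with $\Lambda/\Lambda'$ of order $\ell$. Every vertex lies on $\ell+1$ edges. The ends of $\mathcal T$ are the points of $\mathbb P^1(F_{\mathfrak p})$. The group $SL_2(F_{\mathfrak p})$ acts transitively on edges, with two orbits of vertices, called types, and each edge joins the two types.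

Put $\mathcal Y=\bar X\times\mathcal T$. The group $\Gamma$ has finitely many orbits of simplices on $\mathcal T$, with arithmetic stabilizers. So it acts on the contractible space $\mathcal Y$ properly and with compact quotient. By Borel and Serre \cite{BS}, $\Gamma$ is a virtual duality group, in particular of type VFP, of dimension $d$, and $H^*(\Gamma;\mathbb Z\Gamma)\cong H^*_c(\mathcal Y;\mathbb Z)$ as $\Gamma$-modules.

Here is how to see the last isomorphism. As $\mathcal Y$ is contractible, $H^*(\Gamma;\mathbb Z\Gamma)$ is the equivariant cohomology of $\mathcal Y$ with coefficients $\mathbb Z\Gamma$. Let $q:\mathcal Y\to\mathcal Y/\Gamma$ be the quotient map. The stabilizers $\Gamma_y$ are finite and $\mathbb Z\Gamma$ is free over them, so $H^i(\Gamma_y;\mathbb Z\Gamma)=0$ for $i>0$. Hence the equivariant cohomology is the cohomology of $\mathcal Y/\Gamma$ with coefficients in the sheaf of equivariant locally constant maps $h:q^{-1}(U)\to\mathbb Z\Gamma$. Write $h=\sum_\gamma h_\gamma\gamma$. By equivariance $h_\gamma(y)=h_1(\gamma^{-1}y)$, so $h$ is determined by the locally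 constant function $h_1:q^{-1}(U)\to\mathbb Z$. Since the action is proper and $\mathcal Y$ is locally connected, there are arbitrarily small $U$ around a given point for which $q^{-1}(U)$ is the disjoint union of the distinct translates of a connected open set $V$. On $V$ the map $h$ is constant, and its value is a finite sum; equivalently, $h_1$ vanishes on all but finitely many translates of $V$. So the condition on $h_1$ is that its support is proper over $U$. Thus the sheaf is $q_!\mathbb Z$, and right multiplication of $h$ by $\gamma$ becomes $h_1\mapsto h_1(\gamma\,\cdot)$. Since $\mathcal Y/\Gamma$ is compact and $q$ has discrete fibers, $H^*(\mathcal Y/\Gamma;q_!\mathbb Z)=H^*_c(\mathcal Y;\mathbb Z)$.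

Since $\mathcal T$ is locally finite, $H^*_c(\mathcal T;\,\cdot\,)$ is computed by finitely supported cochains. After a choice of orientation of the edges we write $(\nabla g)(e)$ for the value of a function $g$ on vertices at the terminal vertex of $e$ minus its value at the initial vertex.

\begin{proposition}\label{prop:dual}
$H^*(\Gamma;\mathbb Z\Gamma)$ is concentrated in degree $d$, where it is the torsion-free module
\[
D=\ker\bigl(\mathbb Z[\mathbb P^1(F)]\to\mathbb Z\bigr)\otimes H^1_c(\mathcal T;\mathbb Z).
\]
Consequently $D\otimes k=S\otimes_kD_{\mathfrak p}$ with $S=\ker(k[\mathbb P^1(F)]\to k)$ and $D_{\mathfrak p}=H^1_c(\mathcal T;k)$.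
\end{proposition}

\begin{proof}
The group $SL_2(F)$ preserves the orientation of $X$, because it acts through the connected group $SL_2(\mathbb C)^{r-1}$. Lefschetz duality and the contractibility of $\bar X$ give, equivariantly,
\[
H^i_c(\bar X;\mathbb Z)\cong H_{d-i}(\bar X,\partial\bar X;\mathbb Z)\cong\tilde H_{d-i-1}(\partial\bar X;\mathbb Z).
\]
By the description of $\partial\bar X$ this is $\ker(\mathbb Z[\mathbb P^1(F)]\to\mathbb Z)$ for $i=d-1$ and $0$ otherwise.

A $0$-cocycle on $\mathcal T$ is constant, and a finitely supported constant function on the infinite tree is $0$, so $H^0_c(\mathcal T;\mathbb Z)=0$. The group $H^1_c(\mathcal T;\mathbb Z)$ is torsion free: if $m\omega=\nabla g$ with $\omega$ finitely supported on edges, $g$ finitely supported on vertices and $m\ge1$, then $g$ is constant modulo $m$, hence $0$ modulo $m$, and $\omega=\nabla(g/m)$. By the K\"unneth formula, $H^*_c(\mathcal Y;\mathbb Z)$ is concentrated in degree $(d-1)+1=d$ and equals $D$ there. The last statement holds since $\mathbb Z[\mathbb P^1(F)]\to\mathbb Z$ splits over $\mathbb Z$ and $H^1_c(\mathcal T;\,\cdot\,)$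 is a cokernel of cochain groups, hence commutes with $\otimes k$.
\end{proof}

\subsection{The obstruction sequence}

\begin{proposition}[cf.\ {\cite[Ch.~X, \S3]{Brown}}]\label{prop:seq}
There is an exact sequence
\begin{equation}\label{eq:seq}
H^{d-1}(\Gamma)\longrightarrow\hat H^{d-1}(\Gamma)\xrightarrow{\ \delta\ }H_0(\Gamma;D\otimes k),
\end{equation}
where the first map is the canonical one.
\end{proposition}

\begin{proof}
The idea is to build a complete resolution by splicing the dual of a resolution of $\mathbb Z$ with a resolution of $D$.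

Let $P_*\to\mathbb Z$ be a resolution by finitely generated projective $\mathbb Z\Gamma$-modules, which exists since $\Gamma$ is of type VFP, and put $C_j=\mathrm{Hom}_\Gamma(P_{d-j},\mathbb Z\Gamma)$ for $j\le d$. This is a chain complex of right modules, and by Proposition~\ref{prop:dual} its only homology is $H_0(C)=D$. Let $Q_*\to D$ be a resolution by finitely generated projectives. It exists: a torsion-free subgroup $\Gamma'\subset\Gamma$ of finite index is a duality group, so the dual of a finite resolution of $\mathbb Z$ by finitely generated projective $\mathbb Z\Gamma'$-modules is, after reindexing, such a resolution of $D$ over $\Gamma'$. Thus $D$ is of type $FP_\infty$ over $\Gamma'$, hence over $\Gamma$.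

Since the $0$-cycles of $C$ surject onto $D$ and $C$ is exact in positive degrees, the identity of $D$ lifts to a chain map $h:Q\to C$, which is a quasi-isomorphism. So $\mathrm{Cone}(h)$, with $\mathrm{Cone}(h)_j=C_j\oplus Q_{j-1}$, is an acyclic complex of finitely generated projectives. Its cycle modules are free over $\mathbb Z$, and each of them is an $i$-th syzygy of another one, for every $i\ge1$. As $\mathrm{cd}\,\Gamma'<\infty$, a module that is free over $\mathbb Z$ has projective dimension at most $\mathrm{cd}\,\Gamma'$ over $\mathbb Z\Gamma'$ (tensor it with a resolution of $\mathbb Z$). Hence the cycle modules are projective over $\mathbb Z\Gamma'$, and $\mathrm{Cone}(h)$ is contractible over $\Gamma'$.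

Put $\mathcal F_i=\mathrm{Hom}_\Gamma(\mathrm{Cone}(h)_{d-i},\mathbb Z\Gamma)$. Since $\Gamma'$ has finite index, $\mathcal F_i\cong\mathrm{Hom}_{\Gamma'}(\mathrm{Cone}(h)_{d-i},\mathbb Z\Gamma')$, which shows that $\mathcal F$ is acyclic. The inclusion $C\subset\mathrm{Cone}(h)$ dualizes to a surjection $\mathcal F\to P$. In degree $i$ its kernel is the dual of $Q_{d-i-1}$, which is $0$ for $i\ge d$. So $\mathcal F$ is a complete resolution with its map to $P$.

For a $\Gamma$-module $M$ we have $\mathrm{Hom}_\Gamma(\mathcal F_i,M)=\mathrm{Cone}(h)_{d-i}\otimes_\Gamma M$ and $\mathrm{Hom}_\Gamma(P_i,M)=C_{d-i}\otimes_\Gamma M$. The long exact sequence of the cone therefore reads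
\[
H_{d-i}(Q\otimes_\Gamma M)\to H^i(\Gamma;M)\to\hat H^i(\Gamma;M)\to H_{d-i-1}(Q\otimes_\Gamma M).
\]
Take $M=k$ and $i=d-1$. By right exactness $H_0(Q\otimes_\Gamma k)=D\otimes_\Gamma k=H_0(\Gamma;D\otimes k)$, where the right module $D$ is made into a left module by $\gamma\cdot m=m\gamma^{-1}$. By the formula $h_1\mapsto h_1(\gamma\,\cdot)$ of Section~\ref{subsec:dual}, this is the natural action on $H^*_c(\mathcal Y;\mathbb Z)$.
\end{proof}

\begin{proposition}\label{prop:one}
If $\ell\ge5$, then $\dim_kH_0(\Gamma;D\otimes k)\le1$.
\end{proposition}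

This is proved in Section~\ref{sec:coinv}. With it the argument sketched for class number three works in general.

\begin{proof}[Proof of Theorem \ref{thm:B} from Proposition \ref{prop:one}]
Let $\mathrm{Pic}(R)\ne0$; then $\ell\ge5$. Suppose $\theta_*z=0$. By Proposition~\ref{prop:hecke} all $z_{R^2}(c)$ vanish. Since the class of $1$ in $\mathcal P$ is $\{1\}$ and $\mathrm{Pic}(R)\ne0$, we have $|\mathcal P|\ge2$. So the $t_c$ span a space of dimension at least $2$, and by Proposition~\ref{prop:one} there is $\lambda=(\lambda_c)\ne0$ with $\delta(\sum_c\lambda_ct_c)=0$. By \eqref{eq:seq} some $\kappa\in H^{d-1}(\Gamma)$ maps to $\sum_c\lambda_ct_c$. Restrict to $\Theta_c$, where $H^{d-1}(\Theta_c)=\hat H^{d-1}(\Theta_c)$ because $d-1>r-1$: we find $\kappa|_{\Theta_c}=\lambda_c\,\mathrm{top}$. Hence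
\[
\lambda_c=\lambda_c\langle\mathrm{top},z\rangle=\langle\kappa,z_{R^2}(c)\rangle=0
\]
for all $c\in\mathcal P$, a contradiction.
\end{proof}

If $\mathrm{Pic}(R)=0$, then $t_1$ is the only class of this kind. Its image under $\delta$ may be nonzero, and nothing can be concluded.

\section{Coinvariants of the dualizing module}\label{sec:coinv}

In this section $\ell\ge5$, and we prove Proposition~\ref{prop:one}. The module $D\otimes k=S\otimes D_{\mathfrak p}$ mixes the cusps of $X$ with the tree. To separate them, tensor $0\to S\to k[\mathbb P^1(F)]\to k\to0$ with $D_{\mathfrak p}$. By Shapiro's lemma the homology sequence contains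
\[
H_1(\Gamma;D_{\mathfrak p})\to H_0(\Gamma;S\otimes D_{\mathfrak p})\to\bigoplus_{x\in\Gamma\backslash\mathbb P^1(F)}H_0(\Gamma_x;D_{\mathfrak p}).
\]
So it suffices to prove two statements:
\begin{itemize}
\item[(a)] $H_0(\Gamma_x;D_{\mathfrak p})=0$ for every $x\in\mathbb P^1(F)$;
\item[(b)] $\dim H_1(\Gamma;D_{\mathfrak p})\le1$.
\end{itemize}
Both start from the exact sequence
\begin{equation}\label{eq:tree}
0\to C^0_c\xrightarrow{\ \nabla\ }C^1_c\to D_{\mathfrak p}\to0
\end{equation}
of finitely supported $k$-valued cochains on $\mathcal T$, with $\nabla$ as in Section~\ref{subsec:dual}. It is exact on the left because $H^0_c(\mathcal T;k)=0$. The orientation of the edges will be chosen in each case so that the group in question preserves it. We write $1_v,1_e$ for the characteristic functions of a vertex and an edge.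

\subsection{The cusps: proof of (a)}

Regard $x\in\mathbb P^1(F)\subset\mathbb P^1(F_{\mathfrak p})$ as an end of $\mathcal T$ and orient all edges toward $x$. This orientation is $\Gamma_x$-invariant. Each vertex $v$ has one outgoing edge $e_v$ and $\ell$ incoming edges, and
\begin{equation}\label{eq:dv}
\nabla1_v=\sum_{e\text{ into }v}1_e-1_{e_v}.
\end{equation}
The plan is to show that the $\ell$ incoming edges become equal in the coinvariants; as $\ell=0$ in $k$, their sum then vanishes.

Let $U_x\subset\Gamma_x$ be the group of unipotent elements, and let $U_x(F_{\mathfrak p})\cong F_{\mathfrak p}$ be the corresponding group over $F_{\mathfrak p}$. Let $\Lambda_x\subset R^2$ be the intersection of $R^2$ with the line $x$. Then $U_x\cong\mathrm{Hom}(R^2/\Lambda_x,\Lambda_x)$ is a projective $R$-module of rank one. It is dense in $U_x(F_{\mathfrak p})$: it contains $Ra$ for some $a\ne0$, and $R=\bigcup_i\pi^{-i}O$ is dense in $F_{\mathfrak p}=\bigcup_i\pi^{-i}O_{\mathfrak p}$.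

\emph{The stabilizer of $v$ in $U_x(F_{\mathfrak p})$ is transitive on the edges coming into $v$.} Let $e,e'$ be two such edges. Extending them backward, we find lines from ends $y,y'\ne x$ to $x$ that pass through $e$ and $e'$ respectively, and then through $v$. The group $U_x(F_{\mathfrak p})$ is transitive on $\mathbb P^1(F_{\mathfrak p})\smallsetminus\{x\}$, so some $u$ in it carries $y$ to $y'$, and hence the first line to the second. Moreover $u$ fixes a ray toward $x$ pointwise. Indeed, in coordinates with $x=\infty$ and $u=\left(\begin{smallmatrix}1&b\\0&1\end{smallmatrix}\right)$, it fixes the lattices $\pi^{-i}O_{\mathfrak p}\oplus O_{\mathfrak p}$ for all $i$ with $b\in\pi^{-i}O_{\mathfrak p}$. Therefore $u$ preserves heights relative to $x$, that is, the function on vertices, unique up to a constant, that increases by $1$ along each edge. Both $v$ and $uv$ lie on the second line at the same height, so $uv=v$, and $u$ carries $e$ to $e'$.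

The set of elements of $U_x(F_{\mathfrak p})$ that carry a given edge to a given edge is open, since stabilizers are open. By density, the stabilizer of $v$ in $U_x$ is also transitive on the $\ell$ edges coming into $v$. In $H_0(\Gamma_x;D_{\mathfrak p})$ the classes of these edges are thus equal, and their sum is $\ell$ times one of them, which is $0$. By \eqref{eq:dv} the class of $1_{e_v}$ is $0$. Every edge is $e_v$ for its initial vertex $v$. Hence $H_0(\Gamma_x;D_{\mathfrak p})=0$. \qed

\subsection{The tree: proof of (b)}

We write $E_{12}(b)=\left(\begin{smallmatrix}1&b\\0&1\end{smallmatrix}\right)$ and $E_{21}(c)=\left(\begin{smallmatrix}1&0\\c&1\end{smallmatrix}\right)$. The group $\Gamma$ contains $E_{12}(R)$ and $E_{21}(R)$, and $R$ is dense in $F_{\mathfrak p}$; so $\Gamma$ is dense in $SL_2(F_{\mathfrak p})$. As stabilizers are open, $\Gamma$ has the same orbits on $\mathcal T$ as $SL_2(F_{\mathfrak p})$: two orbits of vertices, according to type, and one orbit of edges. Orient the edges from type $0$ to type $1$, where $v$, the class of $O_{\mathfrak p}^2$, has type $0$.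 Let $v'$ be the class of $O_{\mathfrak p}\oplus\pi O_{\mathfrak p}$ and $e=\{v,v'\}$. Since $R\cap O_{\mathfrak p}=O$, we have $\Gamma_v=SL_2(O)$ and
\[
\Gamma_e=\Gamma_0(\mathfrak p)=\{g\in SL_2(O):\text{the lower left entry of $g$ lies in }\mathfrak p\}.
\]
Thus $C_c^1\cong k[\Gamma/\Gamma_0(\mathfrak p)]$ and $C^0_c\cong k[\Gamma/\Gamma_v]\oplus k[\Gamma/\Gamma_{v'}]$. By Shapiro's lemma the homology sequence of \eqref{eq:tree} contains
\[
H_1(\Gamma_0(\mathfrak p);k)\to H_1(\Gamma;D_{\mathfrak p})\to k^2\to k .
\]
A vertex of type $0$ is the initial vertex, and one of type $1$ the terminal vertex, of $\ell+1$ edges. So the last map is $(\alpha,\beta)\mapsto(\ell+1)(\beta-\alpha)=\beta-\alpha$, with one-dimensional kernel. Hence (b) follows from the next lemma.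

\begin{lemma}\label{lem:gamma0}
For $\ell\ge5$ we have $H_1(\Gamma_0(\mathfrak p);\mathbb F_\ell)=0$.
\end{lemma}

\begin{proof}
We find generators of $\Gamma_0(\mathfrak p)$ that are elementary or diagonal, and then use units to show that every homomorphism to $\mathbb F_\ell$ vanishes on them.

\emph{Generators of $SL_2(O)$.} Since $\ell\ge5$, the group $O^*$ is infinite, and $SL_2(O)$ is generated by elementary matrices by Vaserstein \cite{Vaserstein}, with the proof completed by Liehl \cite{Liehl}. Put $w=\left(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\right)$. Then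
\[
w^{-1}E_{12}(b)w=\begin{pmatrix}0&1\\-1&0\end{pmatrix}\begin{pmatrix}b&-1\\1&0\end{pmatrix}=E_{21}(-b),
\]
so $SL_2(O)$ is generated by $w$ and the $E_{12}(b)$, $b\in O$.

\emph{Generators of $\Gamma_0(\mathfrak p)$.} The group $SL_2(O)$ acts transitively on $\mathbb P^1(\mathbb F_\ell)$, and $\Gamma_0(\mathfrak p)$ is the stabilizer of $\infty=(1:0)$. We use Schreier's lemma: if $t_i$ are elements with $t_i\infty=i$ and $t_\infty=1$, then the stabilizer of $\infty$ is generated by the elements $t_{s(i)}^{-1}st_i$, where $s$ runs over the generators and $i$ over the points. To obtain diagonal matrices over $O$, we represent the nonzero residues by units. The units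
\[
u_a=\frac{1-\xi_\ell^a}{1-\xi_\ell}=1+\xi_\ell+\dots+\xi_\ell^{a-1}\equiv a\pmod{\mathfrak p},\qquad1\le a\le\ell-1,
\]
represent all nonzero residues. Let $\Sigma=\{0,u_1,\dots,u_{\ell-1}\}$ and take the representatives $1$ for $\infty$ and $E_{12}(\sigma)w$ for $(\sigma:1)$, $\sigma\in\Sigma$. The Schreier generators are as follows.
\begin{itemize}
\item $E_{12}(b)$ at $\infty$, which is fixed, gives $E_{12}(b)$.
\item $E_{12}(b)$ at $(\sigma:1)$, going to $(\sigma':1)$ with $\sigma'\equiv\sigma+b$, gives $w^{-1}E_{12}(b+\sigma-\sigma')w=E_{21}(\sigma'-\sigma-b)$, where $\sigma'-\sigma-b\in\mathfrak p$.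
\item $w$ at $\infty$, going to $(0:1)$, gives $w^{-1}w=1$.
\item $w$ at $(0:1)$, going to $\infty$, gives $w^2=-1=\mathrm{diag}(-1,-1)$.
\item $w$ at $(\sigma:1)$ with $\sigma$ a unit, going to $(\sigma':1)$ with $\sigma'\equiv-\sigma^{-1}$. Put $\beta=\sigma'+\sigma^{-1}\in\mathfrak p$. The generator is
\begin{align*}
w^{-1}E_{12}(-\sigma')w\,E_{12}(\sigma)w&=E_{21}(\beta)\,E_{21}(-\sigma^{-1})\begin{pmatrix}\sigma&-1\\1&0\end{pmatrix}\\
&=E_{21}(\beta)\begin{pmatrix}\sigma&-1\\0&\sigma^{-1}\end{pmatrix}
=E_{21}(\beta)\,\mathrm{diag}(\sigma,\sigma^{-1})\,E_{12}(-\sigma^{-1}).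
\end{align*}
\end{itemize}
So $\Gamma_0(\mathfrak p)$ is generated by $E_{12}(O)$, $E_{21}(\mathfrak p)$ and the matrices $\mathrm{diag}(u,u^{-1})$, $u\in O^*$.

\emph{Homomorphisms to $\mathbb F_\ell$.} Let $\chi:\Gamma_0(\mathfrak p)\to\mathbb F_\ell$ be a homomorphism; we show $\chi=0$. Conjugation by $\mathrm{diag}(u,u^{-1})$ takes $E_{12}(b)$ to $E_{12}(u^2b)$. With $u=u_2$ we see that the homomorphism $b\mapsto\chi(E_{12}(b))$ on $O$ kills the ideal $(u^2-1)O$. Now $u^2-1\equiv3\not\equiv0$ modulo $\mathfrak p$, because $\ell\ge5$. As $\mathfrak p$ is the only prime over $\ell$, this ideal has index prime to $\ell$ in $O$, so $\chi(E_{12}(O))=0$. In the same way $c\mapsto\chi(E_{21}(c))$ on $\mathfrak p$ kills $(u^{-2}-1)\mathfrak p$, which has index prime to $\ell$ in $\mathfrak p$; so $\chi(E_{21}(\mathfrak p))=0$.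

Let $v\in O^*$ with $v\equiv1$ modulo $\mathfrak p$. Since $E_{12}(1)E_{21}(v-1)E_{12}(-v^{-1})=\left(\begin{smallmatrix}v&0\\v-1&v^{-1}\end{smallmatrix}\right)$, we have
\[
\mathrm{diag}(v,v^{-1})=E_{21}\Bigl(-\frac{v-1}v\Bigr)E_{12}(1)E_{21}(v-1)E_{12}(-v^{-1}),
\]
with all factors in $\Gamma_0(\mathfrak p)$. So $\chi(\mathrm{diag}(v,v^{-1}))=0$. For arbitrary $u\in O^*$ apply this to $v=u^{\ell-1}$. We get $(\ell-1)\chi(\mathrm{diag}(u,u^{-1}))=0$, hence $\chi(\mathrm{diag}(u,u^{-1}))=0$. Thus $\chi=0$. Since $\mathrm{Hom}(\Gamma_0(\mathfrak p),\mathbb F_\ell)$ is the dual of $H_1(\Gamma_0(\mathfrak p);\mathbb F_\ell)$, the lemma follows.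
\end{proof}

This proves Proposition~\ref{prop:one}, hence Theorem~\ref{thm:B}, hence Theorem~\ref{thm:A}.

\begin{remark}
The proof of Lemma~\ref{lem:gamma0} breaks down for $\ell=3$ in two places: $O^*$ is finite and $u_2^2-1\equiv3\equiv0$ modulo $\mathfrak p$. This costs nothing here, since $\mathrm{Pic}(R)=0$ for $\ell=3$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Anton} Marian F. Anton, \emph{Homological symbols and the Quillen conjecture}, arXiv:0804.3553 (2008).

\bibitem{BS} Borel and Serre, \emph{Cohomologie d'immeubles et de groupes $S$-arithm\'etiques}, Topology 15 (1976).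

\bibitem{Brown} Brown, \emph{Cohomology of Groups}.

\bibitem{DF} Dwyer and Friedlander, \emph{Topological models for arithmetic}, Topology 33 (1994).

\bibitem{Liehl} Liehl, J. reine angew. Math. 323 (1981).

\bibitem{MM} Masley and Montgomery, J. reine angew. Math. 286/287 (1976).

\bibitem{Vaserstein} Vaserstein, Math. USSR Sb. 18 (1972).

\end{thebibliography}

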